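# Enclosing $h$ holes with tiles of the $\{2k,3\}$-tessellation

## 1. Two theorems on vertex sets of the $\{3,2k\}$-tessellation

**Theorem A.** Let $k\ge 4$ be an integer. Let $T$ be the $\{3,2k\}$-tessellation obtained from the $\{2k,k\}$-tessellation by joining the center of each tile to all vertices of that tile, and let $V$ be its vertex set. For a finite nonempty $S\subset V$ let $h(S)$ be the number of finite components of the graph $T[V\setminus S]$ that $T$ induces on $V\setminus S$. For $h\ge 1$ let $P_{\min}(h)$ be the smallest perimeter of a $\{2k,k\}$-polyform with $h$ tiles, and put
$$N(h)=\frac{P_{\min}(h)+(2k-2)h}{2}+1. \tag{1}$$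
Then the following hold.

1. For every finite nonempty $S\subset V$ and every integer $i$ with $1\le i\le h(S)$, we have $|S|\ge N(i)$.
2. The function $N$ is strictly increasing.
3. If $A$ is an extremal $\{2k,k\}$-polyform with $h$ tiles, then the punctured polyform $\tilde A$ has exactly $h$ holes and exactly $N(h)$ tiles.

Hence $g_{2k,3}(h)=N(h)$ for every $h\ge1$, and $\tilde A$ is crystallized whenever $A$ is extremal.

**Theorem B.** Let $k\ge4$. If $S\subset V$ is finite, $h=h(S)\ge 1$ and $|S|=N(h)$, then, up to a symmetry of $T$, $S$ is the vertex set of an extremal $\{2k,k\}$-polyform with $h$ tiles. So the crystallized $\{2k,3\}$-polyforms are exactly, up to symmetry, the punctured polyforms of extremal $\{2k,k\}$-polyforms, and sets $S$ with $T[S]$ disconnected never attain the bound.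

The problem of proving or disproving $g_{2k,3}(h)=N(h)$, stated there as a conjecture, comes from Summer Eldridge, Adithya Prabha, Aiden Roger, Cooper Roger, Érika Roldán, Rosemberg Toalá-Enríquez, "Holey Hyperbolic Polyforms", arXiv:2603.18638 (2026). In plain words: how few tiles of the $\{2k,3\}$-tessellation can enclose $h$ holes? The answer says that the best way is to take the most compact arrangement of $h$ tiles in a *different* tessellation, $\{2k,k\}$, and to use its vertices as tiles. The rest of this section and the next unpack the words.

For integers $p,q$ with $(p-2)(q-2)>4$, the $\{p,q\}$-tessellation is the tiling of the hyperbolic plane by regular $p$-gons, $q$ at each vertex. Two distinct tiles meet in an edge, in a vertex, or not at all. Tiles are *adjacent* when they share an edge.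

**Definition (polyform, perimeter, extremal).** A $\{p,q\}$-polyform is a finite nonempty collection of tiles whose interior is connected. Its perimeter is the number of edges that belong to exactly one of its tiles. A $\{2k,k\}$-polyform with $h$ tiles is extremal if its perimeter is $P_{\min}(h)$.

The interior of a union of tiles consists of the open tiles, the open edges lying in two of the tiles, and the vertices all of whose $q$ tiles are present. Around a vertex of the last kind the tiles are cyclically adjacent, so a path in the interior can be pushed off it. Hence a polyform is the same thing as a finite nonempty set of tiles that is connected under edge adjacency.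

For example, one tile of $\{2k,k\}$ has perimeter $2k$, and two adjacent tiles share one edge and have perimeter $4k-2$. These are the only shapes with one and two tiles, so $P_{\min}(1)=2k$, $P_{\min}(2)=4k-2$, and
$$N(1)=2k,\qquad N(2)=4k-2.$$
In general, the perimeter of an $h$-tile polyform is $2kh$ minus twice the number of shared edges. So it is even, and $N(h)$ is an integer.

**Definition (hole, crystallized).** A hole of a polyform is a bounded component of its complement. The number $g_{p,q}(h)$ is the least number of tiles of a $\{p,q\}$-polyform with $h$ holes. A polyform with $h$ holes and $g_{p,q}(h)$ tiles is crystallized.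

## 2. Polyforms as vertex sets, and the first examples

In the $\{2k,k\}$-tessellation a tile has angles $2\pi/k$. Joining its center to its $2k$ vertices cuts it into $2k$ triangles, with angle $2\pi/2k=\pi/k$ at the center and angles $\pi/k$ at the base. So all triangles are equilateral and congruent. A center has $2k$ neighbors, an original vertex has $k$ original neighbors and $k$ centers as neighbors, and we do get the $\{3,2k\}$-tessellation $T$. Its dual is the $\{2k,3\}$-tessellation: tiles of $\{2k,3\}$ are vertices of $T$, and two tiles are adjacent exactly when the vertices are joined by an edge of $T$. The symmetry group of $T$ is transitive on $V$.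

From now on $k\ge4$ is fixed, and *triangle* means a face of $T$. For $v\in V$ the *link* $\mathrm{lk}(v)$ is the cyclic sequence of the $2k$ distinct neighbors of $v$. Consecutive members are adjacent, and consecutive pairs correspond to the $2k$ triangles at $v$. For $S\subseteq V$, $T[S]$ is the induced subgraph.

A $\{2k,3\}$-polyform is then a finite nonempty $S\subset V$ with $T[S]$ connected. At each vertex of $\{2k,3\}$ the three tiles are pairwise adjacent, so two tiles outside $S$ that touch at all share an edge. Therefore the components of the complement correspond to the components of $T[V\setminus S]$, and the holes are the finite ones. We call the finite components of $T[V\setminus S]$ the *holes of $S$* for every finite nonempty $S$, connected or not, and we set $h(\emptyset)=0$. Allowing disconnected $S$ will matter, because the induction will pass to subsets.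

**Definition (punctured polyform).** For a $\{2k,k\}$-polyform $A$ with vertex set $V(A)\subset V$ (tile centers are not included), $\tilde A$ is the set of tiles of $\{2k,3\}$ dual to the vertices in $V(A)$.

The center of each tile of $A$ lies outside $V(A)$, and all its neighbors lie in $V(A)$. So it is a one-element hole, and $V(A)$ has at least as many holes as $A$ has tiles.

*One hole.* If $A$ is a single tile with center $o$, then $V(A)=\mathrm{lk}(o)$ is a ring of $2k$ vertices around one hole. For use in examples, note that three pairwise adjacent vertices of $T$ always bound a triangle. Indeed, the edges of $T$ are geodesic segments of one common length, so the three vertices span an equilateral triangle congruent to a face. Its angles are $\pi/k$, so two of the vertices are consecutive in the link of the third. In particular $\mathrm{lk}(o)$ has no chords.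

*Two holes.* Two adjacent tiles have $4k-2=N(2)$ vertices.

*Three holes, in two ways.* Three tiles in a connected shape share at least two edges, so $P_{\min}(3)\le 6k-4$ and $N(3)\le \frac{6k-4+6k-6}{2}+1=6k-4$. Here is a competitor that is not a punctured polyform. Take a triangle $xyz$ of $T$, and let $x',y',z'$ be the vertices opposite to $x,y,z$ across the edges $yz,zx,xy$. Put $S=\mathrm{lk}(x')\cup\mathrm{lk}(y')\cup\mathrm{lk}(z')$. In $\mathrm{lk}(z)$ the four vertices $y',x,y,x'$ come in succession among $2k\ge8$ distinct ones. So $x'\ne y'$, and they are not consecutive, hence not adjacent. The same holds for the other pairs. Thus $x',y',z'\notin S$, and they are three one-element holes. Each of $x,y,z$ lies in two of the three links, so $|S|\le 6k-3$. This misses $6k-4$ by at most one. The three holes sit at opposite vertices across $yz,zx,xy$, and $S$ contains the whole triangle $xyz$. Every triangle of $T$ contains a tile center, so $S$ is not of the form $V(A)$, and by the same reasoning no rotated copy of $S$ is. A proof of the lower bound must deal with such sets.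

## 3. Interior vertices as savings

Recall Euler's formula: a plane graph with $n$ vertices, $e$ edges, $f$ faces and $c$ components satisfies $n-e+f=1+c$. A finite plane graph has exactly one unbounded face. A vertex of a polyform $X$ is *interior* if all tiles around it belong to $X$.

**Lemma 1.** Let $X$ be a $\{p,q\}$-polyform with $x$ tiles, perimeter $P$, $v$ vertices and at least $s$ interior vertices. Then
$$P\le (p-2)x+2-2s,\qquad v\le 1+\frac{(p-2)x+P}{2}\le 2+(p-2)x-s. \tag{2}$$

*Proof.* Let $E'$ be the number of edges lying in two tiles of $X$, so $px=2E'+P$. The dual graph, with the tile centers as vertices and one edge across each shared edge, is a connected plane graph with $x$ vertices and $E'$ edges. It has $E'-x+1$ bounded faces. If $y$ is an interior vertex, the $q$ dual edges around $y$ form a $q$-gon whose inside contains no dual vertex and no dual edge, so it is a bounded face. Different $y$ give different faces. Hence $E'\ge x-1+s$, and $P=px-2E'\le(p-2)x+2-2s$.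

Now take the graph of all vertices and edges of $X$. It is connected, has $E=E'+P=(px+P)/2$ edges, and has at least $x+1$ faces: the $x$ open tiles and the unbounded face. Euler gives $v\le 2+E-(x+1)=1+\frac{(p-2)x+P}{2}$. Insert the bound on $P$. $\square$

For $\{2k,k\}$ we read off two consequences. First, comparing $P_{\min}(h)$ with the perimeter of any given polyform,
$$N(h)\le 2+(2k-2)h-s\quad\text{if some polyform with } h \text{ tiles has at least } s \text{ interior vertices}, \tag{3}$$
and in particular
$$N(h)\le 2+(2k-2)h. \tag{4}$$
Second,
$$|V(A)|\le N(h)\quad\text{if } A\text{ is extremal with } h\text{ tiles}. \tag{5}$$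

*Example (the flower).* Let $A$ be the $k$ tiles around one vertex $y$. Any two of them already meet at $y$, so the only shared edges are the $k$ edges at $y$. Hence $P=2k^2-2k$. The vertices are $y$, its $k$ neighbors, and $2k-3$ further ones for each tile, in total $2k^2-2k+1=2+(2k-2)k-1$: one less than (4), for one interior vertex. For $k=4$ this gives four holes with $25$ tiles instead of $26$.

So an upper bound on $N(h)$ means a polyform with many interior vertices. The next lemma builds one from a set $Y$ that is to become the set of interior vertices. The trick is to apply Lemma 1 in the dual tessellation $\{k,2k\}$, whose tiles are the vertices of $\{2k,k\}$ and whose vertices are the tiles of $\{2k,k\}$.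

**Lemma 2.** Let $s\ge1$, $\eta\ge0$, $h\ge1$ be integers with $\eta=0$ or $N(\eta)\le s$. If $h\ge 2+(k-2)s-\eta$, then $N(h)\le 2+(2k-2)h-s$.

*Proof.* We first choose a set $Y$ of exactly $s$ vertices of $\{2k,k\}$, connected in its 1-skeleton, that contains all vertices of at least $\eta$ tiles. If $\eta=0$, any connected $Y$ with $|Y|=s$ will do. If $\eta\ge1$, let $A$ be extremal with $\eta$ tiles. By (5), $|V(A)|\le N(\eta)\le s$, and $V(A)$ is connected. Enlarge it one neighboring vertex at a time until it has $s$ elements.

The tiles of $\{k,2k\}$ dual to $Y$ form a polyform with $s$ tiles. A vertex of it is a $\{2k,k\}$-tile meeting $Y$, and this vertex is interior when all vertices of that tile lie in $Y$. So there are at least $\eta$ interior vertices. Lemma 1 with $(p,q)=(k,2k)$ shows that at most $2+(k-2)s-\eta\le h$ tiles of $\{2k,k\}$ meet $Y$.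

These tiles form a polyform: the tiles around one vertex are cyclically adjacent, and adjacent vertices of $Y$ have a common tile. All $s$ vertices of $Y$ are interior in it. Add adjacent tiles one at a time until there are exactly $h$. The $s$ vertices stay interior, and (3) gives the claim. $\square$

## 4. Counting the holes of a finite vertex set

For a finite nonempty $S\subset V$ put $G=T[S]$, and let $n,e,c$ be its numbers of vertices, edges and components. An *$S$-triangle* is a triangle with all three vertices in $S$, and $t$ is the number of these.

**Lemma 3.** Exactly one component $C_\infty$ of $T[V\setminus S]$ is infinite. The plane graph $G$ has exactly $t+h(S)+1$ faces, and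
$$h(S)=c+e-t-n. \tag{6}$$
In particular $h$ is additive over the components of $T[S]$.

*Proof.* Decompose the plane into the open cells of $T$: vertices, open edges, open triangles. The complement of $G$ is the union of the open $S$-triangles and of all cells with at least one vertex outside $S$. The outside vertices of such a cell are pairwise adjacent, so they lie in one component $C$ of $T[V\setminus S]$. Thus the cells of the second kind are partitioned into the sets
$$F_C=\bigcup_{v\in C}(\text{open star of } v).$$
Each $F_C$ is open, and it is connected because the open stars of adjacent vertices intersect. So the complement of $G$ is a disjoint union of open connected sets, the open $S$-triangles and the $F_C$, and these are its faces. If $C$ is finite, $F_C$ is bounded. If $C$ is infinite, $F_C$ contains infinitely many vertices of a discrete set and is unbounded. Since exactly one face is unbounded, exactly one $C$ is infinite, and there are $t+h(S)+1$ faces. Euler's formula $n-e+(t+h(S)+1)=1+c$ gives (6). Each of $c,e,t,n$ is additive over the components of $G$, hence so is $h$. $\square$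

**Local data at a vertex.** For $v\in S$ let $\tau(v)$, $\varepsilon(v)$, $2r(v)$ be the numbers of consecutive pairs of $\mathrm{lk}(v)$ with both members in $S$, with both outside $S$, and mixed. The mixed number is even because the link is cyclic. Let $d(v)$ be the degree of $v$ in $G$. Then $\tau+\varepsilon+2r=2k$. Each neighbor in $S$ lies in two consecutive pairs, so $2d=2\tau+2r$. Hence
$$d(v)=k+\frac{\tau(v)-\varepsilon(v)}{2}. \tag{7}$$
If $r(v)\ge1$, the vertices of $\mathrm{lk}(v)\setminus S$ form exactly $r(v)$ maximal intervals, called *runs*. Consecutive link members are adjacent, so each run lies in one component of $T[V\setminus S]$.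

*Example.* Let $S=\mathrm{lk}(o)$. Since there are no chords, a vertex $v\in S$ has two neighbors in $S$, and they flank the run $\{o\}$ on one side and a run of $2k-3$ vertices on the other. So $r=2$, $\tau=0$, $\varepsilon=2k-4$, and (7) reads $d=k-(k-2)=2$. Also $n=e=2k$, $t=0$, $c=1$, so (6) gives $h(S)=1$.

**Global counts.** Let $\Lambda$ be the number of triangles with exactly two vertices in $S$. Each edge of $G$ lies in two triangles, and each triangle counted by $\Lambda$ gives one mixed pair at each of its two $S$-vertices. So
$$2e=3t+\Lambda,\qquad \sum_{v\in S}r(v)=\Lambda. \tag{8}$$
For a component $C$ of $T[V\setminus S]$ let $\ell(C)$ and $a(C)$ be the numbers of triangles with exactly one, respectively exactly two, vertices in $C$. The remaining vertices of such a triangle lie in $S$, since outside vertices of one triangle share a component. Sorting the triangles of $\Lambda$ by their one outside vertex,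
$$\Lambda=\sum_{C}\ell(C),\qquad\text{the sum including } C_\infty. \tag{9}$$

**Deleting a vertex.** Suppose $v\in S$ is adjacent to exactly $m$ components of $T[V\setminus S]$. Removing $v$ from $S$ adds $v$ to the complement. If $m=0$, then $\{v\}$ is a new hole and $h(S\setminus v)=h(S)+1$. If $m\ge1$, these $m$ components merge into one together with $v$, and whether or not $C_\infty$ is among them, $h(S\setminus v)=h(S)-(m-1)$. If $r(v)\ge1$ then $1\le m\le r(v)$. If $r(v)=0$, the link lies entirely in $S$ and $m=0$, or entirely outside $S$ and $m=1$. Consequently
$$r(v)\le 2\ \Longrightarrow\ h(S\setminus v)\ge h(S)-1, \tag{10}$$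
$$r(v)=1,\ \text{ or } \ \mathrm{lk}(v)\cap S=\emptyset\ \Longrightarrow\ h(S\setminus v)=h(S). \tag{11}$$

## 5. Tame sets and the size of one hole

A hole of a disconnected set may itself surround a piece of $S$, which spoils the counting at that hole. The following notion excludes this.

**Definition (tame).** A finite nonempty $S\subset V$ is tame if $T[V\setminus C]$ is connected for every hole $C$ of $S$.

If $T[S]$ is connected, $S$ is tame. Indeed $T$ is connected, so every component of $T[V\setminus S]$ is adjacent to $S$, and $V\setminus C$ consists of $S$ and components attached to it. For a set that is not tame, let $S$ consist of a vertex $v$ and all vertices at distance exactly $2$ from $v$. The neighbors of $v$ form a connected set $C$ whose outside neighbors are all in $S$, so $C$ is a hole, but $v$ is isolated in $T[V\setminus C]$.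

**Lemma 4.** For every finite nonempty $S$ there is a tame $S'$ with $|S'|=|S|$, $h(S')=h(S)$ and the same number of components; and $S'=S$ if $T[S]$ is connected.

*Proof.* We move the components of $S$ apart. Let $S_1,\dots,S_c$ be the components of $T[S]$, and let $\hat S_i$ be the finite union of $S_i$ and the holes of $S_i$. The symmetry group is transitive on the infinite set $V$, so we can choose, one after another, symmetries $\gamma_i$ such that the sets $\gamma_i\hat S_i$ are pairwise at distance at least $2$ (with $\gamma_1=\mathrm{id}$ if $c=1$). Put $S'=\bigcup_i\gamma_iS_i$. Its components are the $\gamma_iS_i$, so by additivity (Lemma 3) $h(S')=\sum_i h(S_i)=h(S)$.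

It remains to see that $S'$ is tame. Let $C$ be a hole of $\gamma_iS_i$. It lies in $\gamma_i\hat S_i$, so it is disjoint from $S'$, and all its outside neighbors lie in $\gamma_iS_i\subseteq S'$. Hence $C$ is a hole of $S'$. For different $i$ these holes are disjoint, so we have found $\sum_i h(S_i)=h(S')$ holes, which are all of them. As a hole of the connected set $\gamma_iS_i$, $C$ has connected complement. $\square$

**Lemma 5.** If $S$ is tame and $C$ is a hole of $S$, then
$$\ell(C)=2k+a(C)+(2k-6)(|C|-1). \tag{12}$$

*Proof.* Let $m=|C|$, and let $e_C,f_C$ be the numbers of edges and triangles with all vertices in $C$. Apply Lemma 3 to the set $C$: it is connected, and $T[V\setminus C]$ is connected, so $h(C)=0$ and $0=1+e_C-f_C-m$. Counting the two triangles at each edge gives $2e_C=3f_C+a(C)$. Counting the $2k$ corners at each vertex gives $2km=3f_C+2a(C)+\ell(C)$. Therefore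
$$\ell(C)-a(C)=2km-3f_C-3a(C)=2km+6f_C-6e_C=2km-6(m-1),$$
which is (12). $\square$

*Example.* Let $C=\{x,y\}$ be an edge and $S$ the set of its outside neighbors. Then $T[S]$ is connected, because the paths $\mathrm{lk}(x)\setminus y$ and $\mathrm{lk}(y)\setminus x$ share their end vertices. So $S$ is tame, and $C$ is a hole. The triangles meeting $C$ number $2k+2k-2$, two of them contain both $x$ and $y$, so $a(C)=2$ and $\ell(C)=4k-4$. Formula (12) gives $2k+2+(2k-6)=4k-4$.

**Lemma 6.** If $S$ is tame and $h=h(S)\ge1$, then $n\ge 1+(k-1)h$, and there is $x\in S$ with $h(S\setminus x)\ge h-1$.

*Proof.* From (6) and (8),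
$$n=c-h+\frac{t+\Lambda}{2}. \tag{13}$$
By (9) and (12), $\Lambda\ge 2kh$. Hence $n\ge 1-h+kh$. For the second claim, suppose $r(v)\ge3$ for all $v\in S$. Then by (8) and (13), $3n\le\Lambda=2n-2c+2h-t\le 2n+2h-2$, so $n\le 2h-2<1+3h\le 1+(k-1)h\le n$, a contradiction. So some $x$ has $r(x)\le2$, and (10) applies. $\square$

## 6. The first count: boundary and inner vertices

Euler's formula alone gave $1+(k-1)h$ in Lemma 6, while (4) is about $(2k-2)h$. What we threw away is the term $\ell(C_\infty)$ in $\Lambda$, the length of the outer boundary. The natural repair is to bound it from below by the number of vertices of $S$ that see $C_\infty$.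

Let $S$ be tame with $h=h(S)\ge1$, and assume

**Property (P).** Every $v\in S$ has $r(v)\ge2$ or $\mathrm{lk}(v)\subseteq S$.

By (11), a vertex violating (P) can be deleted without changing $h$, so (P) will hold automatically for sets of minimum size. Let $B\subseteq S$ be the set of vertices adjacent to $C_\infty$, let $J=S\setminus B$ be the set of inner vertices, and put $j=|J|$. Since $T$ is connected, $B\ne\emptyset$. Put
$$a=\sum_{\text{holes}}a(C),\qquad u=t+a,\qquad D=2(c-1)+(2k-6)\sum_{\text{holes}}(|C|-1)+\bigl(\ell(C_\infty)-|B|\bigr).$$
Here $u$ and $D$ collect the ways in which $S$ differs from a punctured polyform: triangles inside $S$, large holes, several components, an outer boundary that passes a vertex more than once.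

**Step 1.** *The purpose of this step is to show $D\ge0$ and that each $v\in B$ has at least two neighbors in $B$.* Let $v\in B$. Its link is not contained in $S$, so $r(v)\ge2$ by (P). A run at $v$ contained in $C_\infty$ (a *$C_\infty$-run*) is flanked by two vertices $s_1,s_2\in S$. They are distinct, since otherwise the run is the whole link except one vertex, and $r(v)=1$. Both flanks lie in $B$, since each is adjacent to an end of the run. Let $\rho(v)\ge1$ be the number of $C_\infty$-runs at $v$. A triangle counted by $\ell(C_\infty)$ contributes one mixed pair at each of its two $S$-vertices, which lie in $B$, and each $C_\infty$-run has two mixed pairs. So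
$$\ell(C_\infty)=\sum_{v\in B}\rho(v)\ge|B| .$$
Thus $D\ge0$. Moreover the number $e_B$ of edges of $T[B]$ satisfies $e_B\ge|B|$.

**Step 2.** *The purpose of this step is an exact formula for $n$.* Insert (9) and (12) in (13) and multiply by $2$:
$$2n=2c-2h+t+2kh+a+(2k-6)\sum_{\text{holes}}(|C|-1)+\ell(C_\infty)=2+(2k-2)h+u+D+|B|.$$
Since $|B|=n-j$,
$$n=2+(2k-2)h-(j-u-D). \tag{14}$$

*The case $h=1$ by hand.* Let $S$ be a set with $h(S)\ge1$ of the smallest possible size, tame by Lemma 4. If $h(S)\ge2$, Lemma 6 would give a smaller set with a hole, so $h(S)=1$. Property (P) holds by (11). A vertex $v\in J$ is adjacent to at most one component of $T[V\setminus S]$, the hole. So deleting it leaves at least one hole, against minimality. Hence $J=\emptyset$, and (14) gives $|S|=2k+u+D\ge2k=N(1)$.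

*Where this stops.* For $h\ge2$ an inner vertex may separate several holes, and it cannot be deleted. In the flower, take $S=V(A)$. At the neighbors of $y$ the flower has angle $4\pi/k\le\pi$ and at the other boundary vertices $2\pi/k$, so it is a convex polygon. Every edge of $T$ between two vertices of $S$ thus lies in the flower and is an edge of $A$. Hence $e=(2k^2+P)/2=2k^2-k$, $t=0$, and (6) gives $h(S)=1+(2k^2-k)-(2k^2-2k+1)=k$: the holes are exactly the $k$ centers. All degrees are at least $2$ and $\tau=0$, so $r=d\ge2$ and (P) holds. Every vertex except $y$ lies on a tile outside $A$, whose center is in $C_\infty$, so $J=\{y\}$ and (14) reads $n=2+(2k-2)k-1$. The inner vertex counts *against* the lower bound we want. What is needed for $n\ge N(h)$ is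
$$j-u-D\le 2+(2k-2)h-N(h),$$
an upper bound on the number of inner vertices. Formula (14) contains no information of that kind.

A second attempt is to turn $S$ into some $V(A)$ with $h$ tiles, so that $J$ becomes the set of interior vertices of $A$. The three holes around a triangle in Section 2 show the obstacle: the holes of $S$ need not be centers of tiles of one $\{2k,k\}$-tessellation, and there is no evident $A$.

The way out is not to transform $S$ at all. The set $J$ is a smaller finite vertex set of the same kind, perhaps disconnected, with some number $h(J)$ of holes. A second count, over $J$ only, will relate $h$ to $j$ and $h(J)$. From these *numbers*, Lemma 2 will build an actual $\{2k,k\}$-polyform with $h$ tiles and enough interior vertices.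

## 7. The second count: degrees of the inner vertices

Keep $S$ tame with (P), and let $J\ne\emptyset$. Let $t_i$ be the number of $S$-triangles with exactly $i$ vertices in $J$, let $e_J,c_J$ be the numbers of edges and components of $T[J]$, and let $e_{JB}$ be the number of edges between $J$ and $B$. Put $\tau_J=\sum_{v\in J}\tau(v)=3t_3+2t_2+t_1$ and $\varepsilon_J=\sum_{v\in J}\varepsilon(v)$. Define the integer
$$\kappa=2+(k-2)j-h(J)-h .$$
It measures how far $h$ is from the bound $2+(k-2)s-\eta$ of Lemma 2 with $s=j$, $\eta=h(J)$: in the flower $j=1$, $h(J)=0$, $h=k$ and $\kappa=0$.

**Step 3.** *The purpose of this step is to show $\kappa\le u$ and to see what equality means.*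

First, $\varepsilon_J\le a$. A pair counted by $\varepsilon(v)$ with $v\in J$ gives a triangle whose only $S$-vertex is $v$ and whose other two vertices lie in one component of $T[V\setminus S]$. This is a hole since $v\notin B$. So the triangle is counted in $a$, and it determines $v$ and the pair.

Summing (7) over $J$ gives
$$2e_J+e_{JB}=kj+\frac{\tau_J-\varepsilon_J}{2}. \tag{15}$$
Now $e=e_J+e_{JB}+e_B$ and $n=j+|B|$, so (6) becomes
$$h=c+\Bigl(kj+\frac{\tau_J-\varepsilon_J}{2}-e_J\Bigr)+e_B-t-j-|B|.$$
Lemma 3 applied to $J$, which has $t_3$ triangles, gives $e_J=h(J)-c_J+t_3+j$. Substituting,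
$$h=c+c_J+(k-2)j-h(J)+\frac{3t_3+2t_2+t_1}{2}-t_3-t-\frac{\varepsilon_J}{2}+(e_B-|B|).$$
With $t=t_0+t_1+t_2+t_3$ this rearranges to
$$\kappa=\frac{t_3+t_1}{2}+t_0+\frac{\varepsilon_J}{2}-(e_B-|B|)-(c-1)-(c_J-1). \tag{16}$$
Since $c,c_J\ge1$ and $\varepsilon_J\le a$, and then since $e_B\ge|B|$,
$$\kappa\le t-\frac{t_3+t_1}{2}-t_2+\frac a2-(e_B-|B|)\le t+a=u. \tag{17}$$
If $\kappa=u$, then $t_1=t_2=t_3=0$, $a=0$ and $e_B=|B|$.

## 8. From the numbers $j$ and $h(J)$ to an actual polyform

If $\kappa\le0$ and $N(h(J))\le j$, Lemma 2 applies with $s=j$, $\eta=h(J)$ and gives $N(h)\le2+(2k-2)h-j$. But we only know $\kappa\le u$. On the other hand, (14) shows that the same defect $u$ makes $S$ larger by $u$. So we can afford to give up some number $w$ of inner vertices.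

**Lemma 7.** Let $S$ be tame with (P) and $h=h(S)\ge1$, and let $w\ge0$ be an integer with $j-w\ge1$ and $w\ge\kappa$. Suppose $h(J)\le w$ or $N(h(J)-w)\le j-w$. Then
$$N(h)\le 2+(2k-2)h-(j-w). \tag{18}$$

*Proof.* Since $j\ge1$, $J$ is nonempty and $\kappa$ is defined. We apply Lemma 2 with $s=j-w$ and $\eta=\max(0,h(J)-w)$. By assumption $\eta=0$ or $N(\eta)\le s$. It remains to check $h\ge2+(k-2)s-\eta$.

If $h(J)>w$, then $\eta=h(J)-w$ and
$$2+(k-2)s-\eta=2+(k-2)j-h(J)-(k-3)w\le 2+(k-2)j-h(J)-w,$$
because $k\ge4$. If $h(J)\le w$, then $\eta=0$ and
$$2+(k-2)s=2+(k-2)j-(k-2)w\le 2+(k-2)j-2w\le 2+(k-2)j-h(J)-w.$$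
In both cases the right side is $h+\kappa-w\le h$. $\square$

## 9. The minimal counterexample: proof of Theorem A

We prove part 1 by contradiction. Suppose it fails, and let $S$ be a counterexample with $|S|$ minimum, say $|S|<N(i)$ with $1\le i\le h:=h(S)$. By Lemma 4 we may take $S$ tame.

**Step 4.** *The purpose of this step is to show $i=h$, so $|S|<N(h)$.* If $i\le h-1$, Lemma 6 gives $x$ with $h(S\setminus x)\ge h-1\ge i\ge1$. Then $S\setminus x$ is nonempty and $|S\setminus x|<N(i)$, a smaller counterexample.

**Step 5.** *The purpose of this step is to obtain (P), so that Sections 6–8 apply.* A vertex $v$ violating (P) has $r(v)=1$, or has $r(v)=0$ and $\mathrm{lk}(v)\cap S=\emptyset$. By (11), $h(S\setminus v)=h\ge1$, so $S\setminus v$ is nonempty and a smaller counterexample.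

Put $s=j-u$. Since $D\ge0$, (14) gives
$$N(h)>|S|\ge 2+(2k-2)h-s. \tag{19}$$

**Step 6.** *The purpose of this step is to exclude $s\le0$.* If $s\le0$, then (4) gives $N(h)\le2+(2k-2)h\le2+(2k-2)h-s$, contradicting (19).

**Step 7.** *The purpose of this step is to verify the hypothesis of Lemma 7 with $w=u$ when $s\ge1$.* Now $j\ge1$, so $J\ne\emptyset$, and $|J|<|S|$ since $B\ne\emptyset$. By (17), $w=u\ge\kappa$, and $j-w=s\ge1$. If $h(J)\le u$, there is nothing more to check. Suppose $h(J)>u$. We show by induction on $m$ that
$$N(h(J)-m)\le j-m\qquad\text{for } m=0,1,\dots,u.$$

For $m=0$: $J$ is smaller than $S$, so part 1 holds for $J$, and $j\ge N(h(J))$.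

Suppose the inequality holds for some $m<u$, and put $i=h(J)-m$. Since $h(J)\ge u+1\ge m+2$, we have $i\ge2$. (Monotonicity of $N$ is not yet available; we obtain the one instance we need from the minimality of $S$.) Let $A_i$ be an extremal $\{2k,k\}$-polyform with $i$ tiles, and $R=V(A_i)$. By (5), $|R|\le N(i)$. The set $R$ is connected, hence tame, and the $i$ tile centers are holes, so $h(R)\ge i$. Lemma 6 gives $x\in R$ with $h(R\setminus x)\ge i-1\ge1$. Moreover $|R\setminus x|\le N(i)-1\le j-m-1<|S|$, so part 1 holds for $R\setminus x$, and
$$N(i-1)\le|R\setminus x|\le N(i)-1\le j-(m+1).$$
This is the inequality for $m+1$. The case $m=u$ is the hypothesis of Lemma 7.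

**Step 8.** *The purpose of this step is the contradiction.* Lemma 7 with $w=u$ and (19) give $N(h)\le2+(2k-2)h-s\le|S|<N(h)$. This proves part 1.

**Step 9.** *The purpose of this step is part 2.* Let $i\ge2$, and take $A_i$ extremal, $R=V(A_i)$ and $x$ as in Step 7, so $h(R\setminus x)\ge i-1\ge1$. Part 1, now known for all sets, gives $N(i-1)\le|R\setminus x|\le N(i)-1$.

**Step 10.** *The purpose of this step is part 3 and the value of $g_{2k,3}$.* Let $A$ be extremal with $h$ tiles and $R=V(A)$. Then $T[R]$ is connected, $|R|\le N(h)$ by (5), and $h(R)\ge h$. Part 1 with $i=h(R)$ gives $N(h(R))\le|R|\le N(h)$. Since $N$ is strictly increasing, $h(R)=h$, and then $|R|=N(h)$. So $\tilde A$ is a $\{2k,3\}$-polyform with exactly $h$ holes and $N(h)$ tiles, and $g_{2k,3}(h)\le N(h)$. Part 1 with $i=h(S)=h$ gives $g_{2k,3}(h)\ge N(h)$. Hence $g_{2k,3}(h)=N(h)$, and $\tilde A$ is crystallized. $\blacksquare$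

## 10. Equality, colors of holes, and the proof of Theorem B

Let $h=h(S)\ge1$ and $|S|=N(h)$. Lemma 4 gives a tame $S'$ with the same size, number of holes and number of components $c$, equal to $S$ if $c=1$. We first work with $S'$ and call it $S$. Property (P) holds: otherwise, by (11), some $v$ has $h(S\setminus v)=h$ with $|S\setminus v|<N(h)$, contradicting Theorem A.

**Step 11.** *The purpose of this step is to show $u=D=0$.* By (14), $N(h)=2+(2k-2)h-(j-u-D)$, and (4) gives $j-u-D\ge0$. Suppose $u+D\ge1$, and put $w=u+D-1\ge0$. Then $j-w\ge1$, so $J\ne\emptyset$. If $h(J)>w$, then $N(h(J))\le j$ by Theorem A, part 1, and $N(h(J)-w)\le N(h(J))-w\le j-w$ by part 2. So if $\kappa\le w$, Lemma 7 yields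
$$N(h)\le2+(2k-2)h-(j-u-D)-1=N(h)-1,$$
which is absurd. Therefore $\kappa\ge w+1=u+D$. Since $\kappa\le u$, we get $D=0$ and $\kappa=u\ge1$. By the equality statement after (17), $t_1=t_2=t_3=0$, $a=0$ and $e_B=|B|$. So $t=t_0=u\ge1$. Each vertex of $B$ has at least two neighbors in $B$ and the degrees in $T[B]$ sum to $2|B|$, so each has exactly two.

Take an $S$-triangle $xyz$. Because $t=t_0$, all of $x,y,z$ lie in $B$. The two distinct flanks of a $C_\infty$-run at $x$ lie in $B$ and are neighbors of $x$, so they are $y$ and $z$, the only neighbors of $x$ in $B$. But $y$ and $z$ are also consecutive in $\mathrm{lk}(x)$. Of the two arcs of $\mathrm{lk}(x)$ between them one is empty, so the run is the entire other arc, and $r(x)=1$. This contradicts (P), and $u=D=0$ is proved.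

From $D=0$ we get $c=1$, so the original set was connected and equals $S'$. In particular disconnected sets never attain the bound. Furthermore $t=0$; all holes are single vertices, since $2k-6>0$; and $\ell(C_\infty)=|B|$, so $\rho(v)=1$ for all $v\in B$.

**Step 12.** *The purpose of this step is to show that the holes hang together.* Call two holes *adjacent* if they are the two vertices opposite to a common edge of $G$. (In the punctured polyform of two adjacent tiles, the two centers are adjacent holes.)

Let $v\in S$. Since $t=0$, no two consecutive members of $\mathrm{lk}(v)$ are in $S$. So $\mathrm{lk}(v)\not\subseteq S$, and (P) gives $r(v)\ge2$. Every run at $v$ is a single hole, except for exactly one $C_\infty$-run when $v\in B$. As $r(v)\ge2$, $v$ is adjacent to at least one hole. Neighboring runs are separated by a single vertex $s\in S$, and two neighboring hole runs are the two vertices opposite to the edge $vs$. So they are adjacent holes. Removing at most one run from the cyclic order leaves the others consecutive. Hence the holes at $v$ are connected under hole adjacency.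

Let $vv'$ be an edge of $G$. Its two opposite vertices are not in $S$, since $t=0$. They are not both in $C_\infty$: otherwise both would lie in the one $C_\infty$-run at $v$, which would contain both link neighbors of $v'$ and so be all of $\mathrm{lk}(v)$ except $v'$, giving $r(v)=1$. So some hole is adjacent to both $v$ and $v'$. Each hole has neighbors in $S$ and $G$ is connected. Walking along a path of $G$, we see that all holes are connected under hole adjacency.

**Step 13.** *The purpose of this step is to move all holes to tile centers.* Recall the textbook fact that the reflections in the sides of a triangle with angles $\pi/k$ generate a group for which the triangle is a strict fundamental domain, and its images are the triangles of $T$. Coloring each vertex by the vertex of the fundamental triangle in its orbit, we get a coloring with three colors such that each triangle has one vertex of each color. The two vertices opposite to an edge have the same color. By Step 12 all holes have one color.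

The tile centers of $\{2k,k\}$ form exactly one color class. Centers of adjacent tiles are opposite across the common edge, so all centers have one color. Conversely, a vertex of that color lies in some triangle, and the one center in this triangle has the same color, so it is that vertex. Finally, the rotation of order 3 about the center of a triangle is a symmetry of $T$. Once one triangle is colored, the coloring is forced across edges, so the rotation permutes the color classes, and it does so cyclically. Applying such a rotation or its square, we may assume that all holes are tile centers.

**Step 14.** *The purpose of this step is to identify $S$ and its perimeter.* Let $A$ be the set of the $h$ tiles whose centers are the holes. Adjacent holes are opposite across an edge of $T$ whose ends have the other two colors. This is an edge of $\{2k,k\}$ shared by the two tiles. So $A$ is edge-connected by Step 12, hence a polyform. Every vertex of $S$ is adjacent to a hole, so $S\subseteq V(A)$, and all neighbors of holes are in $S$, so $V(A)\subseteq S$. Thus $S=V(A)$. By Step 12, every edge of $G$ has a hole opposite to it on one side, so it is an edge of a tile of $A$. Conversely, every edge of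 a tile of $A$ is in $G$. So $G$ is the graph of vertices and edges of $A$. If $P(A)$ is the perimeter, $G$ has $(2kh+P(A))/2$ edges, and by Lemma 3 it has $t+h+1=h+1$ faces. Euler's formula gives
$$N(h)=|V(A)|=1+\frac{2kh+P(A)}{2}-h=1+\frac{(2k-2)h+P(A)}{2}.$$
Comparing with (1), $P(A)=P_{\min}(h)$, so $A$ is extremal.

For the statement about crystallized polyforms, let $S$ be a crystallized $\{2k,3\}$-polyform with $h$ holes. Then $|S|=g_{2k,3}(h)=N(h)$ by Theorem A, and what we have just shown applies. Conversely, punctured extremal polyforms are crystallized by Theorem A, and so are their images under symmetries. $\blacksquare$
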